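\title{Maximal tame subsets of spheres with finitely many components}

\begin{abstract}
A subset of the sphere $S^{n-1}$ is $m$-tame if each of its subsets with at most $m$ points lies in an open hemisphere. We prove that every $n$-tame subset of $S^{n-1}$ that is closed, or open with finitely many components, is contained in a maximal open $n$-tame set with finitely many components, as conjectured by Bieri, Kropholler and Owens. The given set is first enlarged to a finite union of open polyhedral cones. Space is then cut recursively into polyhedral cells, in an order chosen so that adding a cell creates no new obstruction inside the cells that must still be treated at the same level. We also show that the components of such maximal sets are finite intersections of hemispheres and that, for $n\ge 2$, their number is $1$ or at least $n+1$.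
\end{abstract}

\section{Tame sets and the problem}\label{sec:intro}

Let $n$ be a positive integer and let $S^{n-1}$ be the unit sphere in $\mathbb R^n$. A finite subset of $\mathbb R^n$ is \emph{balanced} if its convex hull contains the origin, that is, if masses can be placed at its points so that the center of mass is the origin. An \emph{open hemisphere} is a set $\{x\in S^{n-1}: f(x)>0\}$ with $f$ a nonzero linear functional. A nonempty finite set $F\subseteq S^{n-1}$ lies in an open hemisphere if and only if it is not balanced: if $f>0$ on $F$ then $f>0$ on $\operatorname{conv}F$, and if $0\notin\operatorname{conv}F$ then the point $p$ of $\operatorname{conv}F$ nearest to $0$ satisfies $\langle p,x\rangle\ge |p|^2>0$ for all $x\in F$.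

An \emph{$m$-point subset} is a nonempty subset with \emph{at most} $m$ points. A set $V\subseteq S^{n-1}$ is \emph{$m$-tame} if every $m$-point subset of $V$ lies in an open hemisphere, equivalently if $V$ has no balanced $m$-point subset. Thus an $m$-tame set cannot be told apart from a subset of a hemisphere by looking at $m$ points at a time. Every set is $1$-tame, and $V$ is $2$-tame exactly when $V\cap -V=\emptyset$. The condition becomes more restrictive as $m$ grows, up to $m=n+1$. For $m\ge n+1$, Carath\'eodory's theorem shows that an $m$-tame set $V$ has $0\notin\operatorname{conv}V$; if $V$ is also open, the positive multiples of $\operatorname{conv}V$ form an open convex set missing $0$, and $V$ lies in an open hemisphere. The value $m=n$ is therefore the largest one at which an open $m$-tame set can fail to lie in a hemisphere. Something new does happen there: the $n+1$ vertices of a regular simplex inscribed in $S^{n-1}$ form a balanced set, but any $n$ of them are linearly independent, so the vertex set is $n$-tame.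

To understand the open $n$-tame sets one looks at the maximal ones. They exist in abundance: the union of a chain of open $m$-tame sets is open and $m$-tame, since a finite subset of the union lies in one member of the chain, so by Zorn's lemma every open $m$-tame set is contained in a maximal one. This argument says nothing about the shape of the maximal set. The following definition asks for the first measure of control, a finite number of components.

\begin{definition}\label{def:maxtame}
A set $U\subseteq S^{n-1}$ is \emph{weakly maxtame} if it is open and $n$-tame, has finitely many connected components, and is maximal under inclusion among the open $n$-tame sets with at most $|\pi_0(U)|$ components. A weakly maxtame set is \emph{maxtame} if it is maximal among all open $n$-tame subsets of $S^{n-1}$.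
\end{definition}

A set that is maximal among all open $n$-tame sets is also maximal in any smaller class to which it belongs. So $U$ is maxtame if and only if it is open and $n$-tame, is maximal among all open $n$-tame sets, and has finitely many components.

\begin{example}\label{ex:arcs}
Let $n=2$ and let $k$ be odd. Cut the circle into $2k$ equal open arcs and let $U$ be the union of every second arc. The antipode of the $i$th arc is the $(i+k)$th arc, so $-U$ is the union of the remaining arcs and $U$ is $2$-tame. An open $2$-tame set containing $U$ misses $-U$, hence misses $-\overline U$, hence equals $U$. So $U$ is maxtame with $k$ components.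
\end{example}

Which sets are contained in a maxtame set? Not all $n$-tame sets are.

\begin{example}\label{ex:bad}
Let $n=2$ and write points of $S^1$ as $e^{i\theta}$.

(a) The half-open semicircle $\{e^{i\theta}:0\le\theta<\pi\}$ is $2$-tame. An open set containing it contains $e^{-i\varepsilon}$ and $e^{i(\pi-\varepsilon)}$ for small $\varepsilon>0$, so it is not $2$-tame.

(b) Let $I_k=\{e^{i\theta}:\frac1{k+1}<\theta<\frac1k\}$ for $k\ge1$, and let $U$ be the union of the arcs $I_k$ with $k$ odd and the arcs $-I_k$ with $k$ even. Then $U$ is open and $U\cap -U=\emptyset$. A $2$-tame set $V\supseteq U$ contains $I_k$ for odd $k$ and misses $I_k$ for even $k$. Removing a point of $I_2$ turns the circle into an interval that contains $V$, and in this interval $I_{j+1}$ separates $I_j$ from $I_l$ for odd $3\le j<l$. Hence $I_3,I_5,I_7,\dots$ lie in distinct components of $V$, and $V$ is not maxtame.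
\end{example}

In (a) the set is neither closed nor open, and in (b) it is open with infinitely many components. If these two defects are excluded, the set is of finite type in a strong sense: we shall see in Section~\ref{sec:reduction} that it lies in an $n$-tame set defined by finitely many linear inequalities. One then expects that it can be completed to a maximal set in finitely many steps. This was posed as Conjecture~B by Bieri, Kropholler and Owens \cite{BKO}, and it is our main result.

\begin{theorem}\label{thm:conj}
Let $n\ge1$ and let $U$ be an $n$-tame subset of $S^{n-1}$ that is either closed, or open with finitely many connected components. Then $U$ is contained in a maxtame subset of $S^{n-1}$.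
\end{theorem}

The method does not depend on the equality $m=n$, and it gives an explicit form for the maximal set. For $U\subseteq S^{n-1}$ we call $\mathbb R_{>0}U\subseteq\mathbb R^n$ the \emph{cone} of $U$.

\begin{theorem}\label{thm:main}
Let $n\ge1$ and $m\ge2$. Suppose that $U\subseteq S^{n-1}$ is $m$-tame and that one of the following holds:
\begin{enumerate}
\item[(1)] $U$ is closed;
\item[(2)] $m\ge n$, and $U$ is open with finitely many components;
\item[(3)] $U$ is a union of finitely many sets whose cones are open convex cones in $\mathbb R^n$ not containing $0$.
\end{enumerate}
Then $U$ is contained in a set that is maximal among all open $m$-tame subsets of $S^{n-1}$, has finitely many components, and whose cone is the complement in $\mathbb R^n$ of a finite union of closed polyhedral convex cones.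
\end{theorem}

The proof has three parts. Section~\ref{sec:reduction} enlarges $U$ to a finite union of open polyhedral cones, called cells. Such a union determines a \emph{blocked set} of points that can never be added to it, and Section~\ref{sec:saturated} shows that we are done as soon as the cells and the blocked set together are dense. The heart of the matter is to reach this state by adding finitely many cells, although each new cell changes the blocked set. Section~\ref{sec:small} shows the difficulty and its solution on the circle and on the $2$-sphere, and Section~\ref{sec:filling} gives the general argument and proves both theorems. Section~\ref{sec:components} describes the components of weakly maxtame and maxtame sets; it is not needed for the two theorems.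

\section{Cones, cells and the blocked set}\label{sec:cones}

Fix $n\ge1$ and $m\ge2$.

\subsection*{Passing to cones}
A \emph{cone} is a subset of $\mathbb R^n$ closed under multiplication by positive scalars. A cone is convex if and only if it is closed under addition. The map $U\mapsto\mathbb R_{>0}U$ is an inclusion-preserving bijection from the subsets of $S^{n-1}$ to the cones not containing $0$. Since $\mathbb R^n\setminus\{0\}$ is homeomorphic to $S^{n-1}\times\mathbb R_{>0}$, open sets correspond to open cones and components correspond to components. Call a cone \emph{$m$-tame} if
\begin{equation}\label{eq:tame}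
x_1+\dots+x_r\neq0\qquad\text{whenever } 1\le r\le m \text{ and } x_1,\dots,x_r \text{ lie in the cone.}
\end{equation}
A set $U\subseteq S^{n-1}$ is $m$-tame if and only if its cone is. Indeed, a balanced $m$-point subset gives a relation $\sum\lambda_iu_i=0$, and discarding the zero masses leaves a vanishing sum of at most $m$ elements of the cone; conversely, if $x_1+\dots+x_r=0$ in the cone, then the points $x_i/|x_i|$ form a balanced $m$-point subset of $U$. From now on we work with cones and often do not distinguish a subset of the sphere from its cone.

\subsection*{Standard facts}
For a finite set $T\subset\mathbb R^n$ let $\operatorname{pos}(T)$ be the set of nonnegative linear combinations of elements of $T$, with $\operatorname{pos}(\emptyset)=\{0\}$. We use the following.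
\begin{enumerate}
\item[(F1)] \emph{Separation.} If $K\subseteq\mathbb R^n$ is nonempty, open and convex and $x\notin K$, there is a linear functional $f$ with $f(y)>f(x)$ for all $y\in K$.
\item[(F2)] \emph{Carath\'eodory's theorem.} Every point of $\operatorname{conv}E$, $E\subseteq\mathbb R^n$, is a convex combination of at most $n+1$ points of $E$. Every point of $\operatorname{pos}(T)$ lies in $\operatorname{pos}(T')$ for some linearly independent $T'\subseteq T$.
\item[(F3)] \emph{Minkowski--Weyl theorem.} A subset of $\mathbb R^n$ has the form $\{x:f_1(x)\ge0,\dots,f_r(x)\ge0\}$ with linear functionals $f_i$ if and only if it has the form $\operatorname{pos}(T)$ with $T$ finite. These sets are the \emph{closed polyhedral convex cones}.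
\item[(F4)] If $D$ is open and $E$ is connected and disjoint from $\partial D$, then $E\subseteq D$ or $E\cap D=\emptyset$, because $E$ is covered by the disjoint open sets $D$ and $\mathbb R^n\setminus\overline D$.
\end{enumerate}

A sum $K_1+\dots+K_s$ of nonempty open convex cones is again a nonempty open convex cone. The next lemma is the analogue for such cones of the alternative between ``balanced'' and ``contained in a hemisphere''.

\begin{lemma}\label{lem:halfspace}
Let $K_1,\dots,K_s$ be nonempty open convex cones. Then $0\notin K_1+\dots+K_s$ if and only if some linear functional is positive on every $K_j$.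
\end{lemma}

\begin{proof}
A functional that is positive on every $K_j$ is positive on the sum. Conversely, let $0\notin K=K_1+\dots+K_s$. By (F1) there is $f$ with $f>0$ on $K$. If $s=1$ we are done. Otherwise fix $j$, let $x\in K_j$, and let $y$ lie in the sum of the other cones. Then $x+\varepsilon y\in K$ for all $\varepsilon>0$, so $f(x)\ge0$. Thus $f\ge0$ on $K_j$. If $f(x)=0$ for some $x\in K_j$, then $x-\varepsilon y$ lies in the open set $K_j$ for small $\varepsilon>0$ and any $y\in K$, and $f(x-\varepsilon y)<0$. Hence $f>0$ on $K_j$.
\end{proof}

\subsection*{Families and their blocked sets}
A \emph{family} is a finite indexed family $\mathcal A=(A_j)_{j\in I}$ of nonempty open convex cones; $I$ may be empty. We put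
\[
U(\mathcal A)=\bigcup_{j\in I}A_j,\qquad A_J=\sum_{j\in J}A_j\quad(\emptyset\ne J\subseteq I),
\]
and we call $\mathcal A$ \emph{tame} if $U(\mathcal A)$ is $m$-tame. In a sum of elements of $U(\mathcal A)$, summands from the same convex cone can be merged into one. Hence $\mathcal A$ is tame if and only if $0\notin A_J$ for all $J$ with $1\le|J|\le m$. By Lemma~\ref{lem:halfspace} this means that any $m$ or fewer of the cones lie in a common open half-space.

A point $x$ cannot be added to $U(\mathcal A)$ if it completes a vanishing sum. The set of these points is the \emph{blocked set}
\begin{equation}\label{eq:blocked}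
B(\mathcal A)=\{-(u_1+\dots+u_r): 1\le r\le m-1,\ u_i\in U(\mathcal A)\}=\bigcup_{1\le|J|\le m-1}(-A_J),
\end{equation}
where the second equality again follows by merging summands. It is an open cone. Both $U(\mathcal A)$ and $B(\mathcal A)$ grow when cones are adjoined to $\mathcal A$; we write $\mathcal A\cup\mathcal X$ for the family obtained by adjoining the members of a family $\mathcal X$.

\begin{lemma}\label{lem:add}
Let $\mathcal A$ be a tame family.
\begin{enumerate}
\item[(a)] Every $m$-tame cone containing $U(\mathcal A)$ is disjoint from $B(\mathcal A)$. In particular $U(\mathcal A)\cap B(\mathcal A)=\emptyset$.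
\item[(b)] If $Q$ is a nonempty open convex cone with $0\notin Q$ and $Q\cap B(\mathcal A)=\emptyset$, then $\mathcal A\cup\{Q\}$ is tame.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x=-(u_1+\dots+u_r)$ lies in such a cone, then $x+u_1+\dots+u_r=0$ is a vanishing sum of at most $m$ of its elements.

(b) Suppose a sum of at most $m$ elements of $U(\mathcal A)\cup Q$ vanishes. Since $\mathcal A$ is tame, some summands lie in $Q$; merge these into one element $q\in Q$. If no other summand remains, then $q=0\notin Q$. Otherwise $-q$ is a sum of at most $m-1$ elements of $U(\mathcal A)$, so $q\in B(\mathcal A)$. Both cases are impossible.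
\end{proof}

Part (b) is the reason for working with convex pieces. An arbitrary set disjoint from $B(\mathcal A)$ cannot be added, because two or more of its points might take part in a vanishing sum; in a convex cone they count as one point.

\subsection*{Cells}
A \emph{cell} is a nonempty set $Q=\{x:f_1(x)>0,\dots,f_r(x)>0\}$ with $r\ge1$ and linear functionals $f_i$. It is an open convex cone with $0\notin Q$, and its trace on the sphere is an intersection of finitely many open hemispheres. Its closure is $\overline Q=\{x:f_i(x)\ge0\text{ for all }i\}$: if all $f_i(x)\ge0$ and $q\in Q$, then $x+\varepsilon q\in Q$ for all $\varepsilon>0$. Consequently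
\begin{equation}\label{eq:absorb}
Q+\overline Q\subseteq Q .
\end{equation}
By (F3) we can fix, once and for all, for every cell $Q$ a finite set $P_Q$ with $\overline Q=\operatorname{pos}(P_Q)$. Its elements are the \emph{generators} of $Q$; they lie in $\overline Q$.

\begin{lemma}\label{lem:closure}
Let $(A_j)_{j\in I}$ be a family of cells, let $\emptyset\neq J\subseteq I$ and $P_J=\bigcup_{j\in J}P_{A_j}$. Then $\overline{A_J}=\operatorname{pos}(P_J)$.
\end{lemma}

\begin{proof}
We have $\operatorname{pos}(P_J)=\sum_{j\in J}\operatorname{pos}(P_{A_j})=\sum_{j\in J}\overline{A_j}$. This set contains $A_J$, is contained in $\overline{A_J}$ by continuity of addition, and is closed by (F3).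
\end{proof}

\section{Reduction to finitely many cells}\label{sec:reduction}

Case (3) of Theorem~\ref{thm:main} is the central one. We first show that in this case the convex cones can be replaced by cells, and then that cases (1) and (2) lead to the same situation.

\begin{lemma}\label{lem:poly}
Let $(K_1,\dots,K_k)$ be a tame family, $k\ge1$. Then there is a tame family of cells $(A_1,\dots,A_k)$ with $K_i\subseteq A_i$ for all $i$. If $k\ge m$, each $A_i$ can be taken to be an intersection of at most $\binom{k-1}{m-1}$ open half-spaces. If $k\le m$, all $K_i$ lie in one open half-space.
\end{lemma}

\begin{proof}
Let $s=\min(k,m)$. For each $J\subseteq\{1,\dots,k\}$ with $|J|=s$ we have $0\notin K_J$, so Lemma~\ref{lem:halfspace} gives a functional $f_J$ that is positive on $K_j$ for all $j\in J$. Let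
\[
A_i=\{x: f_J(x)>0\text{ for all } J\ni i\text{ with }|J|=s\}.
\]
This is a cell containing $K_i$, defined by $\binom{k-1}{s-1}$ inequalities. A nonempty set $J'\subseteq\{1,\dots,k\}$ with $|J'|\le m$ has at most $s$ elements, so it is contained in some $J$ with $|J|=s$, and $f_J>0$ on $A_j$ for all $j\in J'$. Hence $0\notin A_{J'}$, and the family $(A_i)$ is tame. If $k\le m$, the only $J$ is $\{1,\dots,k\}$, and $f_J>0$ on every $K_i$.
\end{proof}

For closed sets, compactness gives room to thicken the set and then a finite cover.

\begin{lemma}\label{lem:closed}
Let $U\subseteq S^{n-1}$ be closed and $m$-tame. Then for some $\varepsilon>0$ the open $\varepsilon$-neighborhood $U_\varepsilon$ of $U$ in $S^{n-1}$ is $m$-tame, and $U\subseteq U(\mathcal K)$ for some tame family $\mathcal K$.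
\end{lemma}

\begin{proof}
If no $U_\varepsilon$ is $m$-tame, then for each $l\ge1$ there are points $x_1^l,\dots,x_m^l\in U_{1/l}$, repetitions allowed, and weights $\lambda_i^l\ge0$ with $\sum_i\lambda_i^l=1$ and $\sum_i\lambda_i^lx_i^l=0$. Along a subsequence the points and weights converge, the limit points lie in $U$ because $U$ is closed, and they form a balanced $m$-point subset of $U$, a contradiction.

Now let $U_\varepsilon$ be $m$-tame. Each $x\in U$ is the center of an open ball $D_x\subseteq\mathbb R_{>0}U_\varepsilon$, and $\mathbb R_{>0}D_x$ is an open convex cone contained in $\mathbb R_{>0}U_\varepsilon$. Finitely many of these cones cover the compact set $U$. They form a tame family, because their union is contained in an $m$-tame cone.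
\end{proof}

For an open set with components $U_1,\dots,U_k$, the natural step is to replace each component by the convex cone that it generates. The danger is that one point of this cone is a sum of many points of $U_j$, so that a vanishing sum of $m$ points of the cones is, at first sight, a long vanishing sum in $U$. Carath\'eodory's theorem shortens it to $n+1$ terms, which is one too many when $m=n$. Connectedness saves exactly one point.

\begin{lemma}[Fenchel--Bunt]\label{lem:FB}
If $E\subseteq\mathbb R^n$ is a union of at most $n$ connected sets and $0\in\operatorname{conv}E$, then $0$ is a convex combination of at most $n$ points of $E$.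
\end{lemma}

\begin{proof}
Write $0=\sum_{i=0}^r\lambda_ix_i$ with $x_i\in E$, $\lambda_i>0$, $\sum\lambda_i=1$ and $r$ minimal. Suppose $r\ge n$. Then $r=n$ by (F2), and the $x_i$ are distinct by minimality. Two of these $n+1$ points lie in the same connected set $E'\subseteq E$; number the points so that $x_0,x_1\in E'$.

The vectors $x_1,\dots,x_n$ are linearly independent. Otherwise there is a relation $\sum_{i\ge1}\mu_ix_i=0$ with some $\mu_i>0$. Let $t=\min\{\lambda_i/\mu_i:\mu_i>0\}$. Then $\lambda_0x_0+\sum_{i\ge1}(\lambda_i-t\mu_i)x_i=0$ has nonnegative coefficients, at least one of which is zero, and $\lambda_0>0$; dividing by the sum of the coefficients contradicts the minimality of $r$.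

Let $D=\{-\sum_{i=1}^nc_ix_i: \text{all }c_i>0\}$, an open set since $x_1,\dots,x_n$ is a basis. Then $x_0=-\sum_{i\ge1}(\lambda_i/\lambda_0)x_i\in D$, while $x_1\notin D$. By (F4), $E'$ contains a point $y\in\partial D$, and $y=-\sum_{i=1}^n\mu_ix_i$ with all $\mu_i\ge0$ and at least one $\mu_i=0$. The relation $y+\sum\mu_ix_i=0$ involves at most $n$ points of $E$, and after normalization it contradicts the minimality of $r$.
\end{proof}

\begin{lemma}\label{lem:open}
Let $m\ge n$ and let $U\subseteq S^{n-1}$ be open and $m$-tame with finitely many components $U_1,\dots,U_k$. Then there is a tame family $(K_1,\dots,K_k)$ with $U_j\subseteq K_j$ for all $j$.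
\end{lemma}

\begin{proof}
Let $K_j$ be the set of all sums of one or more elements of $\mathbb R_{>0}U_j$. It is a nonempty convex cone, and it is open because components of open subsets of the sphere are open and sums of open sets are open. Suppose $0\in K_J$ with $1\le|J|\le m$. Then $0\in\operatorname{conv}E$ for $E=\bigcup_{j\in J}U_j$. If $m=n$, then $E$ is a union of at most $n$ connected sets, and Lemma~\ref{lem:FB} gives a balanced $n$-point subset of $U$. If $m\ge n+1$, then (F2) gives a balanced $(n+1)$-point subset of $U$. Both contradict $m$-tameness.
\end{proof}

\begin{remark}\label{rem:tripod}
This is the only place where $m\ge n$ is used, and Lemma~\ref{lem:open} fails without it. Let $n=3$, $m=2$, and let $Y\subseteq S^2$ be the union of the three meridian arcs from the north pole to three points spaced equally on the equator. Two antipodal points of the closed northern hemisphere lie on the equator, so $Y$ is $2$-tame. By Lemma~\ref{lem:closed} a small neighborhood $Y_\varepsilon$ is open, connected and $2$-tame. It contains a balanced triple, so every convex cone containing it contains $0$.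
\end{remark}

\begin{proposition}\label{prop:reduction}
Under the hypotheses of Theorem~\ref{thm:main}, $U\subseteq U(\mathcal A)$ for some tame family $\mathcal A$ of cells.
\end{proposition}

\begin{proof}
If $U=\emptyset$, take the empty family. Otherwise $U\subseteq U(\mathcal K)$ for a nonempty tame family $\mathcal K$: in case (1) by Lemma~\ref{lem:closed}, in case (2) by Lemma~\ref{lem:open}, and in case (3) because the nonempty ones among the given cones form a family whose union is the $m$-tame cone of $U$. Apply Lemma~\ref{lem:poly} to $\mathcal K$.
\end{proof}

\section{Saturated families give maximal sets}\label{sec:saturated}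

We want to enlarge a tame family until nothing open can be added. By Lemma~\ref{lem:add}(b) a small cell can be added wherever the closure of $U(\mathcal A)\cup B(\mathcal A)$ leaves a gap, so the goal is to close all gaps. Call a tame family $\mathcal A$ of cells \emph{saturated} if $U(\mathcal A)\cup B(\mathcal A)$ is dense in $\mathbb R^n$.

The union of a saturated family need not itself be maximal, since it may omit faces between adjacent cells. For $n=m=2$, the two open quadrants with $x_1>0$ form a saturated family, and the maximal set is the half-plane $x_1>0$. It is recovered as the complement of the closure of the blocked set, and this works in general.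

\begin{proposition}\label{prop:saturated}
Let $\mathcal A=(A_j)_{j\in I}$ be a saturated family, $U=U(\mathcal A)$, $B=B(\mathcal A)$ and $V=\mathbb R^n\setminus\overline B$. Then $V$ is an open $m$-tame cone containing $U$, and it contains every open $m$-tame cone that contains $U$. In particular $V$ is maximal among all open $m$-tame cones. Moreover, $V$ has at most $|I|$ components and is the complement of a finite union of closed polyhedral convex cones.
\end{proposition}

\begin{proof}
If $U$ were empty, $B$ would be empty, contrary to density. So $U\ne\emptyset$, and since $m\ge2$ we have $B\supseteq -U\neq\emptyset$. Hence $0\in\overline B$, and $V$ is an open cone with $0\notin V$.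

An open $m$-tame cone $V'\supseteq U$ misses $B$ by Lemma~\ref{lem:add}(a), and being open it misses $\overline B$; so $V'\subseteq V$. Taking $V'=U$ gives $U\subseteq V$. Saturation gives $\mathbb R^n=\overline U\cup\overline B$, so $V\subseteq\overline U$: the set $U$ is dense in $V$.

To see that $V$ is $m$-tame, suppose $v_1+\dots+v_r=0$ with $v_i\in V$ and $r\le m$. Then $r\ge2$, as $0\notin V$. Let the ball of radius $\delta$ about $v_1$ lie in $V$, and choose $u_i\in U$ with $|u_i-v_i|<\delta/m$ for $i\ge2$. Then $x=-(u_2+\dots+u_r)$ satisfies $|x-v_1|<\delta$, so $x\in V$. But $x\in B$ by \eqref{eq:blocked}, a contradiction. If now $V'\supseteq V$ is an open $m$-tame cone, then $V'\supseteq U$, so $V'\subseteq V$; thus $V$ is maximal.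

Each component of $V$ is open, so it meets the dense subset $U$, and therefore meets some cell $A_j$. The cell is a connected subset of $V$, so it lies in that component. Distinct components thus contain distinct cells, and there are at most $|I|$ components. Finally, $\overline B$ is the union of the finitely many sets $-\overline{A_J}$ with $1\le|J|\le m-1$, and these are closed polyhedral convex cones by Lemma~\ref{lem:closure}.
\end{proof}

It remains to show that every tame family of cells is contained in a saturated one.

\section{The circle and the $2$-sphere}\label{sec:small}

Call a cell \emph{blocked} if it is contained in the blocked set of the current family, and \emph{free} if it is disjoint from it. A blocked cell needs no treatment, and a free cell can be added by Lemma~\ref{lem:add}(b). The plan is to cut space into finitely many cells, each free or blocked when its turn comes.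

\subsection*{The circle}
Let $n=m=2$, so that $B(\mathcal A)=-U(\mathcal A)$. Cut the half-plane $Q=\{x_1>0\}$ along the boundary rays of the sectors $-A_j$. By (F4) each of the resulting open sectors is free or blocked. Adding a sector $X\subseteq Q$ enlarges the blocked set by $-X$, which is disjoint from $Q$, so all free sectors can be added, one after another. Afterwards almost every point of $Q$ is covered or blocked. Repeating this in $-Q$ with the enlarged family yields a saturated family. The one idea needed is to work inside a half-plane, so that what is added on one side casts its obstruction on the other side.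

\subsection*{Shadows on the $2$-sphere}
Let $n=m=3$. Now $B(\mathcal A)$ also contains the sets $-(A_j+A_k)$, and a new cell $X\subseteq Q=\{x_3>0\}$ blocks $-(A+X)$ for each old cell $A$. This set can meet $Q$. Use the chart $(u,v)\mapsto(u,v,1)$, in which cells contained in $Q$ appear as open convex polygonal regions. A point $q\in Q$ lies in $-(A+X)$ if and only if $q+x\in -A$ for some $x\in X$, that is, if and only if in the chart some point of $-A$ lies strictly between $q$ and a point of $X$. So $-(A+X)$ is the \emph{shadow} cast by the obstacle $-A$ when $X$ is a source of light.

\begin{example}\label{ex:shadow}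
Let $-A$, $X$ and $Y$ be the cones over the squares $T=(0,1)\times(0,1)$, $(-2,-1)\times(0,1)$ and $(1,2)\times(2,3)$ in the chart; see Figure~\ref{fig:shadow}. For the family $\{A\}$ the blocked set is $-A$, so $X$ and $Y$ are both free. Add $X$. The shadow is
\[
S=\{(u,v): u>0,\ -u<v<u+1\}.
\]
Indeed, each of the affine functions $u$, $u+v$, $u-v+1$ is negative on $X$ and positive on $T$, hence positive at every point $q$ such that a point of $T$ lies between $q$ and a point of $X$. Conversely, let $q=(u,v)\in S$. The segment from $(-1,b)$ to $q$ crosses the line $u=0$ at height $(bu+v)/(u+1)$. For $0<b<1$ these heights fill the interval from $v/(u+1)<1$ to $(u+v)/(u+1)>0$, so one of them lies in $(0,1)$. This remains true when $(-1,b)$ is moved slightly to the left, into $X$, and just after the crossing the segment is in $T$. The edge $v=u+1$ of the shadow is a diagonal of $Y$. After $X$ has been added, $Y$ is neither free nor blocked.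
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!18] (0,0) -- (0,1) -- (2.4,3.4) -- (2.9,3.4) -- (2.9,-1.5) -- (1.5,-1.5) -- cycle;
\filldraw[fill=gray!60] (0,0) rectangle (1,1);
\draw (-2,0) rectangle (-1,1);
\draw (1,2) rectangle (2,3);
\draw[dashed] (-1,0) -- (0,1);
\draw[dashed] (-1,1) -- (0,0);
\draw[thick] (0,1) -- (2.4,3.4);
\draw[thick] (0,0) -- (1.5,-1.5);
\fill (0,1) circle (1.5pt) node[above left] {$-p$};
\fill (-1,0) circle (1.5pt) node[below] {$b$};
\node at (0.5,0.5) {$-A$};
\node at (-1.5,0.5) {$X$};
\node at (1.3,2.7) {$Y$};
\node at (2.1,0.5) {$-(A+X)$};
\end{tikzpicture}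
\caption{The case $n=m=3$ in the affine chart $x_3=1$. When the cell $X$ is added to a family containing $A$, the shaded shadow $-(A+X)$ of the obstacle $-A$ becomes blocked. Its upper edge starts at the vertex $-p$ of $-A$, points away from the vertex $b$ of $X$, and cuts the cell $Y$ in two. An open convex region that contains $X$ and meets this edge must contain $-p$.}
\label{fig:shadow}
\end{figure}

One could cut $Y$ along the new edge and go on, but the pieces have new vertices, adding them casts new shadows, and nothing guarantees that the process stops. The remedy comes from the position of the new edge. It is the ray that starts at a vertex $-p$ of the obstacle and points away from a vertex $b$ of $X$. Let $R$ be an open convex region with $X\subseteq R$, and let $q\in R$ lie on this ray. Then $-p$ lies on the segment from $b\in\overline R$ to $q\in R$ and differs from $b$, so $-p\in R$. In other words, \emph{if $R$ contains no vertex of an obstacle, then cells added inside $R$ create no new shadow edges inside $R$.}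

This suggests cutting in two stages. First cut $Q$ by one plane through each generator of the family, into regions $R_1,\dots,R_N$ that contain no point $-p$ with $p$ a generator. Then cut $R_1$ by planes through all pairs of generators. Each piece is free or blocked; as cells are added inside $R_1$ a free piece may become blocked, but it is never divided, so the pieces can be treated in turn. Meanwhile new edges may cross $R_2$. This does no harm, because $R_2$ has not yet been cut. All that is needed is that $R_2$ contains no point $-b$ with $b$ a new generator, and this holds as on the circle: $b\in\overline Q$, and $-\overline Q$ misses $Q$. So $R_2$ can be cut along the edges present when its turn comes, and so on. In dimension $n$ there are $n-1$ stages of cutting, and the italicized observation becomes Lemma~\ref{lem:persist}.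

\section{Filling a cell}\label{sec:filling}

Let $n\ge1$ and $m\ge2$ be arbitrary again. For a family $\mathcal A=(A_j)_{j\in I}$ of cells let $P(\mathcal A)=\bigcup_{j\in I}P_{A_j}$ be the finite set of all generators. For $0\le d\le n-1$ let
\[
W_d(\mathcal A)=\bigcup_{T\subseteq P(\mathcal A),\ |T|\le d}-\operatorname{pos}(T).
\]
A cell $Q$ is \emph{$d$-clear for $\mathcal A$} if $Q\cap W_d(\mathcal A)=\emptyset$. Since $W_0(\mathcal A)=\{0\}$, every cell is $0$-clear for every family. For $n=3$, $W_1$ contains the vertices of the obstacles of Section~\ref{sec:small}, and $W_2$ contains the edges of all obstacles and shadows. Three lemmas describe the top level $d=n-1$, the passage from one level to the next, and the effect of adding cells.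

\begin{lemma}\label{lem:walls}
Let $\mathcal A$ be a family of cells and let $Q$ be a cell that is $(n-1)$-clear for $\mathcal A$. Then $Q\subseteq B(\mathcal A)$ or $Q\cap B(\mathcal A)=\emptyset$.
\end{lemma}

\begin{proof}
We first show that $\partial(-A_J)\subseteq W_{n-1}(\mathcal A)$ for every nonempty $J$. Let $x\in\partial A_J$. Since $A_J$ is open, $x\notin A_J$, and (F1) gives $f$ with $f(y)>f(x)$ for all $y\in A_J$; in particular $f\ne0$. Replacing $y$ by $ty$ and letting $t\to0$ and $t\to\infty$, we get $f(x)\le0$ and $f(y)\ge0$. So $f\ge0$ on $\overline{A_J}$, which contains $x$, and therefore $f(x)=0$. By Lemma~\ref{lem:closure} and (F2), $x=\sum_{p\in T}c_pp$ with all $c_p>0$ and $T\subseteq P_J$ linearly independent. From $0=f(x)=\sum c_pf(p)$ and $f(p)\ge0$ we get $T\subseteq\ker f$, so $|T|\le n-1$ and $-x\in W_{n-1}(\mathcal A)$.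

Thus the connected set $Q$ misses $\partial(-A_J)$ for all $J$. By (F4), for each $J$ either $Q\subseteq -A_J$ or $Q\cap(-A_J)=\emptyset$. The claim follows from \eqref{eq:blocked}.
\end{proof}

\begin{lemma}\label{lem:cut}
Let $\mathcal A$ be a family of cells, let $Q$ be a cell and let $0\le d\le n-2$. Then there are cells $Q_1,\dots,Q_N\subseteq Q$, each $(d+1)$-clear for $\mathcal A$, whose union is dense in $Q$.
\end{lemma}

\begin{proof}
Each nonempty $T\subseteq P(\mathcal A)$ with $|T|\le d+1\le n-1$ spans a proper subspace, so there is a functional $g_T\ne0$ vanishing on $T$. Let $Q_1,\dots,Q_N$ be the nonempty sets among $Q\cap\{x:\epsilon_Tg_T(x)>0\text{ for all }T\}$, where $(\epsilon_T)$ runs over all choices of signs. These are cells. Their union is $Q\setminus\bigcup_T\ker g_T$, which is dense in the open set $Q$ and disjoint from $W_{d+1}(\mathcal A)\subseteq\{0\}\cup\bigcup_T\ker g_T$.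
\end{proof}

The pieces $Q_i$ are clear for $\mathcal A$, but they will be treated one after another, while the family grows. The next lemma is the key to the proof: if the ambient cell is clear one level lower, cells added inside it do not destroy the clearness of the pieces.

\begin{lemma}\label{lem:persist}
Let $0\le d\le n-2$, let $\mathcal A$ be a family of cells, and let $Q'\subseteq Q$ be cells such that $Q$ is $d$-clear and $Q'$ is $(d+1)$-clear for $\mathcal A$. Let $\mathcal X$ be a family of cells contained in $Q$. Then $Q'$ is $(d+1)$-clear for $\mathcal A\cup\mathcal X$.
\end{lemma}

\begin{proof}
Suppose $q\in Q'$ and $-q\in\operatorname{pos}(T)$ with $T\subseteq P(\mathcal A\cup\mathcal X)$ and $|T|\le d+1$. Split $T$ into the old generators $T'=T\cap P(\mathcal A)$ and the new ones $T''=T\setminus P(\mathcal A)$. Since $Q'$ is $(d+1)$-clear for $\mathcal A$, the set $T''$ is nonempty, and so $|T'|\le d$. Each element of $T''$ is a generator of a cell $X\subseteq Q$ and lies in $\overline X\subseteq\overline Q$; hence $\operatorname{pos}(T'')\subseteq\overline Q$. Write $-q=a+b$ with $a\in\operatorname{pos}(T')$ and $b\in\operatorname{pos}(T'')$. Then $q+b\in Q$ by \eqref{eq:absorb}, and $q+b=-a\in W_d(\mathcal A)$. This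 contradicts the $d$-clearness of $Q$.
\end{proof}

All new generators together are absorbed into the single point $q+b$ of $Q$, and at least one place in $T$ is used up by them; this is why one level is gained. In Example~\ref{ex:shadow}, with $d=1$, the hypothesis fails for every cell $Q$ containing $X$ and $Y$, since such a cell contains $-p$, and the conclusion fails for $Q'=Y$.

\begin{proposition}\label{prop:fill}
Let $0\le d\le n-1$, let $\mathcal A$ be a tame family of cells, and let $Q$ be a cell that is $d$-clear for $\mathcal A$. Then there is a family $\mathcal X$ of cells contained in $Q$ such that $\mathcal A'=\mathcal A\cup\mathcal X$ is tame and $Q\subseteq\overline{U(\mathcal A')\cup B(\mathcal A')}$.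
\end{proposition}

The condition that the new cells lie in $Q$ is part of the statement because Lemma~\ref{lem:persist} needs it in the inductive step.

\begin{proof}
We use downward induction on $d$, for all $\mathcal A$ and $Q$ at once.

Let $d=n-1$. By Lemma~\ref{lem:walls}, either $Q\subseteq B(\mathcal A)$, and we take $\mathcal X$ empty, or $Q\cap B(\mathcal A)=\emptyset$, and we take $\mathcal X=\{Q\}$, using Lemma~\ref{lem:add}(b).

Let $0\le d\le n-2$ and assume the statement for $d+1$. Take $Q_1,\dots,Q_N$ as in Lemma~\ref{lem:cut}. We construct tame families of cells $\mathcal A=\mathcal A_0,\mathcal A_1,\dots,\mathcal A_N$, where $\mathcal A_i=\mathcal A_{i-1}\cup\mathcal X_i$, the cells of $\mathcal X_i$ lie in $Q_i$, and $Q_i\subseteq\overline{U(\mathcal A_i)\cup B(\mathcal A_i)}$. Suppose $\mathcal A_{i-1}$ has been constructed. It arises from $\mathcal A$ by adjoining the cells of $\mathcal X_1,\dots,\mathcal X_{i-1}$, all of which lie in $Q$. By Lemma~\ref{lem:persist}, $Q_i$ is $(d+1)$-clear for $\mathcal A_{i-1}$, and the inductive hypothesis applied to $\mathcal A_{i-1}$ and $Q_i$ gives $\mathcal X_i$.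

Let $\mathcal X=\mathcal X_1\cup\dots\cup\mathcal X_N$, so that $\mathcal A'=\mathcal A_N$ is tame. Since $U(\cdot)$ and $B(\cdot)$ grow with the family, the closed set $\overline{U(\mathcal A')\cup B(\mathcal A')}$ contains every $Q_i$. As $\bigcup_iQ_i$ is dense in $Q$, it contains $Q$.
\end{proof}

\begin{corollary}\label{cor:saturate}
Every tame family of cells, possibly empty, is contained in a saturated family.
\end{corollary}

\begin{proof}
Every cell is $0$-clear for every family. Apply Proposition~\ref{prop:fill} with $d=0$ first to the given family and $Q=\{x_1>0\}$, and then to the resulting family and $Q=\{x_1<0\}$. For the final family $\mathcal A'$, the closed set $\overline{U(\mathcal A')\cup B(\mathcal A')}$ contains both half-spaces, so it is $\mathbb R^n$.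
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:reduction}, $U\subseteq U(\mathcal A)$ for a tame family $\mathcal A$ of cells. By Corollary~\ref{cor:saturate}, $\mathcal A$ is contained in a saturated family $\mathcal A'$. By Proposition~\ref{prop:saturated}, the cone $V=\mathbb R^n\setminus\overline{B(\mathcal A')}$ contains $U(\mathcal A')\supseteq U$, and $V\cap S^{n-1}$ has all the required properties.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
For $n\ge2$, cases (1) and (2) of Theorem~\ref{thm:main} with $m=n$ give a set containing $U$ that is maximal among all open $n$-tame sets and has finitely many components; such a set is maxtame. For $n=1$, Theorem~\ref{thm:main} does not apply to $m=1$, but no one-point subset of $S^0$ is balanced. So $S^0$ is $1$-tame, open, has two components and contains every subset of $S^0$; it is maxtame and contains $U$.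
\end{proof}

\section{The components of maxtame sets}\label{sec:components}

In this section $m=n\ge2$. Theorem~\ref{thm:conj} identifies the subsets of maxtame sets.

\begin{corollary}\label{cor:char}
A subset of $S^{n-1}$ is contained in a maxtame set if and only if it is contained in an open $n$-tame set with finitely many components.
\end{corollary}

\begin{proof}
A maxtame set is itself open and $n$-tame with finitely many components. The converse is the open case of Theorem~\ref{thm:conj}.
\end{proof}

The reduction of Section~\ref{sec:reduction} enlarges an open $n$-tame set without increasing the number of components. Applied to a weakly maxtame set it can change nothing, and this determines the shape of the components.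

\begin{corollary}\label{cor:structure}
Let $U\subseteq S^{n-1}$ be a nonempty weakly maxtame set with $k\ge1$ components.
\begin{enumerate}
\item[(a)] Each component of $U$ is a cell, that is, an intersection of finitely many open hemispheres; for $k\ge n$, at most $\binom{k-1}{n-1}$ hemispheres suffice.
\item[(b)] If $k\le n$, then $U$ is an open hemisphere and $k=1$.
\end{enumerate}
Hence the number of components of a maxtame set is $1$ or at least $n+1$, and both values $1$ and $n+1$ occur.
\end{corollary}

The empty set has to be excluded: it is weakly maxtame, being the only set with $0$ components. It is not maxtame, since an open hemisphere is a larger open $n$-tame set. So the corollary applies to all maxtame sets.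

\begin{proof}
Let $U_1,\dots,U_k$ be the components. Lemmas~\ref{lem:open} and~\ref{lem:poly} give tame families $(K_j)$ and $(A_j)$ with $U_j\subseteq K_j\subseteq A_j$, where the $A_j$ are cells, each defined by at most $\binom{k-1}{n-1}$ inequalities if $k\ge n$. The set $\bigcup_jA_j$ is open and $n$-tame, contains $U$ and has at most $k$ components, so it equals $U$ by weak maximality. Then $A_j$ is a connected subset of $U$ containing the component $U_j$, so $A_j=U_j$. This proves (a).

If $k\le n$, Lemma~\ref{lem:poly} shows that $U$ lies in an open hemisphere $H$. Since $H$ is open, $n$-tame and has $1\le k$ component, weak maximality gives $U=H$. This proves (b), and it follows that a maxtame set has one component or at least $n+1$.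

An open hemisphere $H=\{f>0\}$ is maxtame. An open set strictly containing $H$ contains a point with $f\le0$, hence by openness a point $x$ with $f(x)<0$; then $-x\in H$, and $\{x,-x\}$ is a balanced $n$-point subset because $n\ge2$. The value $n+1$ is realized in Proposition~\ref{prop:simplex} below.
\end{proof}

For the last example we identify $\mathbb R^n$ with the space of vectors $x=(x_0,\dots,x_n)\in\mathbb R^{n+1}$ with $\sum_ix_i=0$, and we let
\[
A_i=\{x: x_i>0,\ x_j<0\text{ for all }j\ne i\},\qquad 0\le i\le n .
\]
The cell $A_i$ contains the vector with coordinate $n$ at $i$ and $-1$ elsewhere; these $n+1$ vectors are the vertices of a regular simplex centered at $0$. For $n=2$ the three lines $x_i=0$ cut the plane into six equal sectors, of which $A_0,A_1,A_2$ are every second one: this is Example~\ref{ex:arcs} with $k=3$.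

\begin{proposition}\label{prop:simplex}
The set $A_0\cup\dots\cup A_n$ is maxtame and has exactly $n+1$ components.
\end{proposition}

\begin{proof}
Let $\mathcal A=(A_0,\dots,A_n)$, $U=U(\mathcal A)$ and $B=B(\mathcal A)$. The cells are pairwise disjoint, since $x_i>0$ on $A_i$ and $x_i<0$ on $A_j$ for $j\neq i$; being open and connected, they are the components of $U$. If $|J|\le n$, choose $l\notin J$; then $x_l<0$ on $A_j$ for all $j\in J$, so $0\notin A_J$. Thus $\mathcal A$ is tame.

\emph{Claim: if all coordinates of $y$ are nonzero and $J=\{i:y_i>0\}$, then $y\in A_J$.} Both $J$ and its complement are nonempty, and $\sigma=\sum_{i\in J}y_i=\sum_{l\notin J}(-y_l)>0$. We distribute the negative coordinates of $y$ among the indices in $J$ in proportion to $y_i$: let $s_{il}=y_i(-y_l)/\sigma>0$ for $i\in J$, $l\notin J$, so that $\sum_{l\notin J}s_{il}=y_i$ and $\sum_{i\in J}s_{il}=-y_l$. For $i\in J$ let $a^i$ have coordinate $y_i+|J|-1$ at $i$, coordinate $-1$ at the other elements of $J$, and coordinate $-s_{il}$ at $l\notin J$. The coordinates of $a^i$ sum to $y_i+(|J|-1)-(|J|-1)-y_i=0$, and their signs show that $a^i\in A_i$. The sum $\sum_{i\in J}a^i$ has coordinate $y_j+(|J|-1)-(|J|-1)=y_j$ at $j\in J$ and $-\sum_{i\in J}s_{il}=y_l$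 at $l\notin J$. So $y=\sum_{i\in J}a^i\in A_J$, which proves the claim.

Let $G$ be the open set of all $x$ with at least two positive coordinates. If $x\in G$ has no zero coordinate, then $-x$ has at least one and at most $n-1$ positive coordinates, so $-x\in A_J$ with $1\le|J|\le n-1$ by the claim, and $x\in B$. Such points are dense in $G$, since they form the complement in $G$ of finitely many hyperplanes. Hence $\overline G\subseteq\overline B$.

Next, every $x\notin U$ lies in $\overline G$. This holds for $x\in G$, and for $x=0$ because $G$ is a nonempty cone. Otherwise $x$ has exactly one positive coordinate $x_i$, and since $x\notin A_i$ there is $j\ne i$ with $x_j=0$. Raising $x_j$ and lowering $x_i$ by $\varepsilon\in(0,x_i)$ gives a point of $G$, so $x\in\overline G$.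

Therefore $\mathbb R^n=U\cup\overline B$. This shows that $\mathcal A$ is saturated and that the cone $V=\mathbb R^n\setminus\overline B$ is contained in $U$. By Proposition~\ref{prop:saturated}, $V$ contains $U$ and is maximal among all open $n$-tame cones. So $U=V$ is maxtame.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BKO}
Robert Bieri, Peter Kropholler and Brendan Owens,
\emph{On subsets of $S^n$ whose $(n+1)$-point subsets are contained in open hemispheres},
arXiv:1208.5041 (2012).
\end{thebibliography}
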